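\title{Infinitely many constant cycle Fano surfaces on the variety of lines of a cubic fourfold}

\begin{abstract}
Let $f(x_0,x_1,x_2)=0$ and $g(y_0,y_1,y_2)=0$ be smooth plane cubics $E$ and $E'$, and let $X\subset\mathbb P^5$ be the smooth cubic fourfold $f(x)+g(y)=0$. For a line $L$ in the plane of $E$, let $Y_L$ be the section of $X$ by the hyperplane spanned by $L$ and the plane of $E'$. We prove that all lines contained in $Y_L$ are rationally equivalent as points of the variety of lines $F(X)$ if and only if $L$ meets $E$ in torsion points. Hence $F(X)$ contains infinitely many constant cycle Fano surfaces, which answers a question of Huang. Infinitely many of them come from smooth hyperplane sections, their union is dense in $F(X)$, and their orders are unbounded.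
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. For a variety $M$, $\mathrm{CH}_k(M)$ is the group of $k$-dimensional cycles modulo rational equivalence, and $\mathrm{CH}_k(M)_{\mathbb Q}=\mathrm{CH}_k(M)\otimes\mathbb Q$.

\subsection{The question}

Let $M$ be a hyperk\"ahler variety, that is, a simply connected smooth projective variety such that $H^{2,0}(M)$ is spanned by a symplectic form. A closed subvariety $\Sigma\subset M$, possibly reducible, is a \emph{constant cycle subvariety} if all closed points of $\Sigma$ have the same class in $\mathrm{CH}_0(M)$. A rational curve in $M$ is the first example: its points are rationally equivalent on the curve itself. The definition asks for the same conclusion but allows the rational equivalences to leave $\Sigma$, so it measures how $\Sigma$ sits in $M$ and not only what $\Sigma$ is. Such subvarieties are small and rare: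
\begin{itemize}
\item[(K1)] A constant cycle subvariety of $M$ has dimension at most $\frac12\dim M$. If equality holds it is Lagrangian, and $M$ contains at most countably many closed irreducible constant cycle subvarieties of dimension $\frac12\dim M$ (Voisin).
\end{itemize}

Let $X\subset\mathbb P^5$ be a smooth cubic fourfold. Its Fano variety of lines $F(X)$ is a hyperk\"ahler fourfold of $\mathrm{K3}^{[2]}$-type, so the constant cycle subvarieties of largest possible dimension are surfaces. There is a natural supply of candidates. For a hyperplane section $Y=X\cap H$, let $F(Y)\subset F(X)$ be the variety of lines contained in $Y$. These Fano surfaces are Lagrangian, they move in a family of dimension five, and their class in $\mathrm{CH}^2(F(X))$ does not depend on $Y$. We call $F(Y)$ a \emph{constant cycle surface} if all its closed points have the same class in $\mathrm{CH}_0(F(X))$. Two more facts are known.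
\begin{itemize}
\item[(K2)] For general $X$ and a five-nodal hyperplane section $Y$, the surface $F(Y)$ is rational, hence a constant cycle surface.
\item[(K3)] Each constant cycle surface has an \emph{order}, a positive integer defined through a decomposition of its diagonal. For each $N$ there are only finitely many $Y$ such that $F(Y)$ is a constant cycle surface of order $N$.
\end{itemize}
By (K1), at most countably many $Y$ give constant cycle surfaces. Indeed, $F(Y)$ is the zero locus of a section of a bundle of rank $2$, so its components have dimension at least $2$; a constant cycle $F(Y)$ is therefore a finite union of members of a countable set; and $F(Y)$ determines $Y$, because every point of $Y$ lies on a line of $Y$ (the lines of $H$ through the point form a $\mathbb P^3$, in which containment in $Y$ is given by three equations). Huang \cite{Huang} asks whether the countable bound is ever attained.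

\medskip\noindent
\textbf{Question.} \emph{Is there a smooth cubic fourfold $X$ with infinitely many pairwise distinct hyperplane sections $Y$ such that $F(Y)$ is a constant cycle surface on $F(X)$?}
\medskip

Finitely many objects of each order and countably many in all: this is the pattern of the torsion points of an elliptic curve. It suggests that the answer is yes, and that one should look for a fourfold whose lines are governed by an elliptic curve. We show that this works literally.

\subsection{The result}

Let $V=\mathbb C^3$ and $V'=\mathbb C^3$ have coordinates $x$ and $y$, and let $P=\mathbb P(V)$ and $P'=\mathbb P(V')$ be the corresponding disjoint planes in $\mathbb P^5=\mathbb P(V\oplus V')$. Let $f$ and $g$ be cubic forms on $V$ and $V'$ such that $E=\{f=0\}\subset P$ and $E'=\{g=0\}\subset P'$ are smooth, and put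
\[
X=\{\Phi=0\}\subset\mathbb P^5,\qquad \Phi(x,y)=f(x)+g(y).
\]
If $\nabla\Phi(x,y)=0$ then $\nabla f(x)=0$ and $\nabla g(y)=0$, so $x=0$ and $y=0$. Hence $X$ is smooth. (Conversely, a singular point of $E$ or $E'$ would be a singular point of $X$.) We have $X\cap P=E$ and $X\cap P'=E'$.

A \emph{flex} of $E$ is a point $a_0$ whose tangent line meets $E$ only at $a_0$; there are nine flexes, and $\mathcal O_E(1)=3[a_0]$ in $\mathrm{Pic}(E)$ for each of them. We call $a\in E$ a \emph{torsion point} if $3[a]-\mathcal O_E(1)$ is a torsion element of $\mathrm{Pic}^0(E)$. Since $3[a]-\mathcal O_E(1)=3([a]-[a_0])$, this holds if and only if $[a]-[a_0]$ is torsion for one, hence every, flex $a_0$. Let $E_{\mathrm{tors}}$ be the set of torsion points.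

For a line $L=\{\lambda(x)=0\}\subset P$, let $Y_L=X\cap\{\lambda(x)=0\}$ be the section of $X$ by the hyperplane spanned by $L$ and $P'$. The lines $L$ are the points of the dual plane $P^\vee$.

\begin{theorem}\label{thm:main}
Let $X=\{f(x)+g(y)=0\}\subset\mathbb P^5$ with $E=\{f=0\}$ and $E'=\{g=0\}$ smooth plane cubics.
\begin{enumerate}
\item For a line $L\subset P$, the Fano surface $F(Y_L)$ is a constant cycle surface if and only if $L\cap E\subset E_{\mathrm{tors}}$. The same holds for lines in $P'$, with the roles of $E$ and $E'$ exchanged.
\item The set $\mathcal T\subset P^\vee$ of lines $L$ with $L\cap E\subset E_{\mathrm{tors}}$ is countably infinite and dense in $P^\vee$ for the classical topology. For infinitely many $L\in\mathcal T$ the section $Y_L$ is smooth. For distinct $L\in\mathcal T$ the surfaces $F(Y_L)$ have no common component. All points of all these surfaces have one and the same class $o_F\in\mathrm{CH}_0(F(X))$. Their union is dense in $F(X)$ for the classical topology.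
\item The orders of the constant cycle surfaces $F(Y_L)$, $L\in\mathcal T$, are unbounded.
\end{enumerate}
\end{theorem}

So the answer to the question is yes, even with smooth hyperplane sections, and the Fermat cubic fourfold is an example. Part (3) rests on (K3); parts (1) and (2) use none of (K1)--(K3). We call the elements of $\mathcal T$ \emph{torsion lines}.

\begin{remark}\label{rem:iso}
A binary cubic form with three distinct roots can be written $u^3+v^3$ in suitable coordinates: move the roots with $\mathrm{PGL}_2$ and rescale. So for every line $L$ transverse to $E$, the threefold $Y_L$ is projectively equivalent to $\{u^3+v^3+g(y)=0\}$, and all these surfaces $F(Y_L)$ are isomorphic. By Theorem~\ref{thm:main}, countably many of them are constant cycle surfaces and uncountably many are not. The property depends on the embedding in $F(X)$ alone.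
\end{remark}

Part (1) classifies the constant cycle Fano surfaces among the hyperplanes that contain $P$ or $P'$, which form two planes in $(\mathbb P^5)^\vee$. We make no claim about hyperplanes $\{\lambda(x)+\mu(y)=0\}$ with $\lambda\ne0$ and $\mu\ne0$.

Section~\ref{sec:examples} works out the smallest cases and ends with the plan of the proof. The question is answered at the end of Section~\ref{sec:return}. Section~\ref{sec:converse} proves the ``only if'' part of (1), and Section~\ref{sec:end} completes (2) and (3).

\section{Flexes, points of order two, and a Fermat cubic surface}\label{sec:examples}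

\subsection{Notation and standard facts}

Let $p:\mathcal L\to F(X)$ be the universal line and $q:\mathcal L\to X$ the evaluation map. A line $\ell\subset X$ has two classes: the class $[\ell]_F\in\mathrm{CH}_0(F(X))$ of the point of $F(X)$, and the class $[\ell]\in\mathrm{CH}_1(X)$ of the curve in $X$. They are related by $[\ell]=q_*p^*[\ell]_F$. We use the same letter for a point of a projective space and a vector representing it.

Two structures come from the split form of $\Phi$. First, for $a\in E$ and $b\in E'$ we have $\Phi(sa,tb)=s^3f(a)+t^3g(b)=0$, so the line $\overline{ab}$ lies in $X$. We call these lines \emph{joins}. They define a morphism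
\[
\varphi:E\times E'\to F(X),\qquad (a,b)\mapsto\overline{ab}.
\]
Second, with $\zeta=e^{2\pi i/3}$, the map $\sigma(x,y)=(x,\zeta y)$ is an automorphism of $X$ of order $3$. It fixes $E$ and $E'$ pointwise, so it maps every join to itself.

We use the following standard facts.
\begin{itemize}
\item[(C1)] Let $i:X\to\mathbb P^5$ be the inclusion and $h^3=i^*[\text{plane}]\in\mathrm{CH}_1(X)$. An irreducible surface $R\subset\mathbb P^5$ of degree $d$ has class $d\,[\text{plane}]$. If $R\not\subset X$, then $i^*[R]$ is represented by the divisor of $\Phi|_R$. So this divisor has class $d\,h^3$ in $\mathrm{CH}_1(X)$.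
\item[(C2)] Let $\pi:\widetilde M\to M$ be the blow-up of a smooth projective variety along a smooth subvariety $A$ of codimension $2$, with exceptional divisor $j:D\to\widetilde M$ and projection $\pi_D:D\to A$. Then $\mathrm{CH}_k(\widetilde M)=\pi^*\mathrm{CH}_k(M)\oplus j_*\pi_D^*\mathrm{CH}_{k-1}(A)$. Also $\mathrm{CH}_k(\mathbb P^n\times M)=\bigoplus_i[\mathbb P^i]\times\mathrm{CH}_{k-i}(M)$.
\item[(C3)] A smooth cubic surface $S$ is the blow-up of $\mathbb P^2$ in six points and contains exactly $27$ lines. By (C2), $\mathrm{CH}_0(S)=\mathbb Z$, and $\mathrm{Pic}(S)$ is generated by the pullback $H$ of a line and the exceptional curves $e_1,\dots,e_6$. The classes $e_i$ and $H-e_1-e_2$ are classes of lines on $S$, so the lines generate $\mathrm{Pic}(S)$.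
\item[(C4)] A surjective morphism of projective varieties induces a surjection on $\mathrm{CH}_k(\,\cdot\,)_{\mathbb Q}$: every subvariety of the target is the image of a subvariety of the same dimension, whose class pushes forward to a positive multiple of its class.
\end{itemize}

\subsection{Lines through a flex}

To prove that many lines have the same class we need a reference class. It comes from the flexes, through which $X$ has a whole rational surface of lines.

\begin{lemma}\label{lem:flex}
Let $a_0$ be a flex of $E$. The lines of $X$ through $a_0$ are parametrized by a smooth cubic surface, and likewise for a flex of $E'$. All lines of $X$ that pass through some flex of $E$ or of $E'$ have the same class $o_F\in\mathrm{CH}_0(F(X))$. The class $o=q_*p^*o_F\in\mathrm{CH}_1(X)$ satisfies $3o=h^3$.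
\end{lemma}

\begin{proof}
Let the tangent line at $a_0$ be spanned by $a_0$ and $v$. Then $f(ua_0+rv)=cr^3$ with $c\neq0$, since $E$ contains no line. The line through $(a_0,0)$ and another point $(x,y)$ lies in $X$ if and only if $f(sa_0+tx)+t^3g(y)$ vanishes identically in $s,t$. The coefficient of $s^2t$ is $df_{a_0}(x)$, so $x$ must have the form $ua_0+rv$. Then $f(sa_0+tx)=cr^3t^3$, and the condition becomes $cr^3+g(y)=0$. Thus the lines through $a_0$ are the images of the points of
\[
S_{a_0}=\{cr^3+g(y)=0\}\subset\mathbb P^3
\]
under the morphism $S_{a_0}\to F(X)$ that sends $(r:y)$ to the line through $(a_0,0)$ and $(rv,y)$. The surface $S_{a_0}$ is smooth because $c\ne0$ and $E'$ is smooth. By (C3) all its points are rationally equivalent, so all lines through $a_0$ have the same class in $\mathrm{CH}_0(F(X))$. The same argument applies to a flex $b_0$ of $E'$. The join $\overline{a_0b_0}$ passes through both points, so the class attached to any flex of $E$ equals the class attached to any flex of $E'$, and all eighteen classes agree.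

Let $L'\subset P'$ be a line and $\Pi$ the plane spanned by $a_0$ and $L'$. On $\Pi$ we have $\Phi(sa_0,y)=g(y)$, so the divisor of $\Phi|_\Pi$ is the sum of the three joins $\overline{a_0b}$, $b\in L'\cap E'$, counted with multiplicity. By (C1), $h^3=3o$.
\end{proof}

From now on $a_0\in E$ and $b_0\in E'$ are fixed flexes.

\begin{example}[Flex tangents]\label{ex:flex}
Let $L$ be the tangent line at $a_0$. In the notation of the proof, $Y_L=\{cr^3+g(y)=0\}$ in coordinates $(u,r,y)$, the cone with vertex $a_0$ over $S_{a_0}$. A line on the cone either passes through the vertex or projects onto one of the $27$ lines of $S_{a_0}$, and then lies in the plane spanned by that line and the vertex. So $F(Y_L)$ is the union of a cubic surface and $27$ dual planes. Each dual plane contains lines through $a_0$, so all points of $F(Y_L)$ have class $o_F$. This gives eighteen constant cycle Fano surfaces, nine for $E$ and nine for $E'$, all made of rational surfaces.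
\end{example}

\begin{example}[Points of order two]\label{ex:two}
Let $a\ne a_0$ satisfy $2([a]-[a_0])=0$. Then $2[a]+[a_0]=3[a_0]=\mathcal O_E(1)$, so the tangent line $T_a$ at $a$ passes through $a_0$. Let $b\in E'$ be arbitrary. On the plane spanned by $T_a$ and $b$ we have $\Phi(x,tb)=f(x)$, so the plane cuts out $2\,\overline{ab}+\overline{a_0b}$. Hence $2[\overline{ab}]+o=h^3=3o$, and
\[
[\overline{ab}]=o\quad\text{in }\mathrm{CH}_1(X)_{\mathbb Q}\text{ for every }b\in E'.
\]
A torsion relation on $E$ has become, by taking the cone with vertex $b$, a relation among lines of $X$.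

There are three such points $a_1,a_2,a_3$. The three elements of order two of $\mathrm{Pic}^0(E)$ add up to zero, so $\sum[a_i]=3[a_0]$ and the $a_i$ lie on a line $L$, which is a torsion line transverse to $E$. For $f=x_0^3+x_1^3+x_2^3$ and $a_0=(1:-1:0)$, they are the points $(1:1:-\theta)$ with $\theta^3=2$, the tangent lines are $x_0+x_1+\theta^2x_2=0$, and $L=\{x_0=x_1\}$.

The joins in $Y_L$ form only three curves $\varphi(\{a_i\}\times E')$, so most lines of $Y_L$ are of another kind. Every line of $Y_L$ lies in the $\mathbb P^3$ spanned by $L$ and some line $L'\subset P'$, namely one that contains its projection to $P'$. Take $L'$ transverse to $E'$, and choose coordinates with $f|_L=u^3+v^3$ and $g|_{L'}=-(u'^3+v'^3)$. This $\mathbb P^3$ meets $X$ in the Fermat cubic surface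
\[
u^3+v^3=u'^3+v'^3 .
\]
Its $27$ lines are the nine joins $\{u=-\zeta^iv,\ u'=-\zeta^jv'\}$, which have class $o$ by the computation above, and the eighteen lines $\{u'=\zeta^iu,\ v'=\zeta^jv\}$ and $\{u'=\zeta^iv,\ v'=\zeta^ju\}$, which are graphs of isomorphisms $L\to L'$. Let $\ell=\{u'=u,\ v'=v\}$. The quadric $uv'=vu'$ consists of the points $(su,sv,tu,tv)$, and on it the cubic equation becomes $(s^3-t^3)(u^3+v^3)=0$. So the quadric cuts out $\ell$, $\sigma\ell$, $\sigma^2\ell$ and three joins, and (C1) gives
\[
[\ell]+[\sigma\ell]+[\sigma^2\ell]=2h^3-3o=3o\quad\text{in }\mathrm{CH}_1(X)_{\mathbb Q}.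
\]
\end{example}

\subsection{Plan of the proof}

Example~\ref{ex:two} contains the mechanism and shows what is missing. First, the relation controls only the sum over a $\sigma$-orbit. To conclude that $[\ell]=o$ we need $\sigma$ to act trivially on $\mathrm{CH}_1(X)_{\mathbb Q}$. We prove this by showing that the joins, which $\sigma$ fixes, span the whole group (Section~\ref{sec:cycles}). Second, the relations live in $\mathrm{CH}_1(X)_{\mathbb Q}$, while the question is about $\mathrm{CH}_0(F(X))$. A quadratic relation satisfied by the incidence correspondence recovers $[\ell]_F$ from $[\ell]$ (Section~\ref{sec:return}). Third, we need a list of all lines of $Y_L$ for every $L$, including the tangent positions; we begin with this.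

\section{The lines on $X$ and on $Y_L$}\label{sec:lines}

We call a line $\ell\subset X$ a \emph{graph} if there are two-dimensional subspaces $W\subset V$, $W'\subset V'$ and a linear isomorphism $\tau:W\to W'$ with $\ell=\{(x,\tau x):x\in W\}$. The condition $\ell\subset X$ then reads
\begin{equation}\label{eq:graph}
g(\tau x)=-f(x)\qquad(x\in W).
\end{equation}
The line $\mathbb P(W)\subset P$ is the projection of $\ell$ to $P$.

\begin{lemma}\label{lem:types}
A line $\ell\subset X$ is a graph if and only if it is disjoint from $P\cup P'$. If $\ell$ meets both $P$ and $P'$, it is a join. If $\ell$ meets exactly one of them, it passes through a flex of $E$ or of $E'$.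
\end{lemma}

\begin{proof}
Write $\ell=\mathbb P(U)$ with $U\subset V\oplus V'$ of dimension $2$. The line is disjoint from $P'$ if and only if the projection $U\to V$ is injective, and from $P$ if and only if $U\to V'$ is injective. Both hold exactly when $U$ is the graph of an isomorphism between its two projections. If $\ell$ meets both planes, the two points lie in $X\cap P=E$ and $X\cap P'=E'$ and span $\ell$.

Suppose $\ell$ meets $P$ but not $P'$. Since $E$ contains no line, $\ell\not\subset P$, so $\ell$ is spanned by $(a,0)$ with $a\in E$ and $(x,y)$ with $y\ne0$. Moreover $x\notin\mathbb Ca$, for otherwise $(0,y)\in\ell\cap P'$. From $f(sa+tx)+t^3g(y)\equiv0$ we get $g(y)=-f(x)$ by setting $s=0$, hence $f(sa+tx)=f(x)t^3$. Here $f(x)\ne0$ because $E$ contains no line. So the line through $a$ and $x$ meets $E$ only at $a$, and $a$ is a flex. The case of $P'$ is the same with $f$ and $g$ exchanged.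
\end{proof}

The hyperplanes of Theorem~\ref{thm:main} are chosen for the following consequence: a join $\overline{ab}\subset Y_L$ has $a\in L\cap E$, and a graph in $Y_L$ has $\lambda|_W=0$, that is, $\mathbb P(W)=L$. So all lines of $Y_L$ are tied to the same three points of $E$. For a hyperplane $\{\lambda(x)+\mu(y)=0\}$ the condition on a graph is $\lambda|_W=-\mu\circ\tau$, and this argument does not apply.

\begin{lemma}\label{lem:dim}
\begin{enumerate}
\item For every line $L\subset P$, the variety $F(Y_L)$ is nonempty and all its components have dimension $2$.
\item For distinct lines $L_1,L_2\subset P$ we have $\dim\bigl(F(Y_{L_1})\cap F(Y_{L_2})\bigr)\le1$.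
\end{enumerate}
In particular, distinct lines $L$ give distinct sections $Y_L$, and the surfaces $F(Y_L)$ have no common component.
\end{lemma}

\begin{proof}
(1) The joins $\overline{ab}$ with $a\in L\cap E$ lie in $Y_L$, so $F(Y_L)\neq\emptyset$. Let $\mathcal S$ be the tautological bundle of rank $2$ on $F(X)$, with fiber $U$ at $\ell=\mathbb P(U)$. The form $\lambda$ defines a section of $\mathcal S^\vee$ with zero locus $F(Y_L)$. Since $F(X)$ is smooth of dimension $4$, every component has dimension at least $2$.

For the upper bound we go through Lemma~\ref{lem:types}. The joins in $Y_L$ form at most three curves, and the lines through flexes form eighteen surfaces by Lemma~\ref{lem:flex}. It remains to bound the graphs in $Y_L$. They correspond to pairs $(W',\tau)$ satisfying \eqref{eq:graph}, where $W$ is fixed by $\mathbb P(W)=L$. Map such a graph to $L'=\mathbb P(W')\in P'^\vee$. If $\tau_1,\tau_2:W\to W'$ both satisfy \eqref{eq:graph}, then $\tau_1^{-1}\tau_2$ preserves $f|_W$, so a nonempty fiber is a torsor under the stabilizer $G$ of $f|_W$ in $\mathrm{GL}(W)$. Also, by \eqref{eq:graph} the roots of $g|_{W'}$ have the same multiplicities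 as those of $f|_W$. There are three cases.
\begin{itemize}
\item $f|_W$ has three distinct roots. An element of $G$ that fixes the three roots in $\mathbb P(W)$ is a scalar, hence a cube root of unity, so $G$ is finite; and $L'$ varies in a family of dimension at most $2$.
\item $f|_W=u^2v$. Elements of $G$ fix both roots, so they are of the form $(u,v)\mapsto(\alpha u,\alpha^{-2}v)$ and $\dim G=1$; and $L'$ is tangent to $E'$, a family of dimension $1$.
\item $f|_W=u^3$. Elements of $G$ multiply $u$ by a cube root of unity and send $v$ to any form independent of $u$, so $\dim G=2$; and $L'$ is one of nine flex tangents.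
\end{itemize}
In each case the graphs in $Y_L$ form a set of dimension at most $2$.

(2) Let $x_0$ be the point $L_1\cap L_2$. Then $Y_{L_1}\cap Y_{L_2}$ is the section of $X$ by the $\mathbb P^3$ spanned by $x_0$ and $P'$, namely $\{s^3f(x_0)+g(y)=0\}$. If $f(x_0)\ne0$ it is a smooth cubic surface and contains $27$ lines. If $f(x_0)=0$ it is the cone over $E'$ with vertex $x_0$. A line on the cone that misses the vertex would project onto a line in $E'$, so the lines on the cone are the joins $\overline{x_0b}$, a family of dimension $1$.
\end{proof}

\begin{lemma}\label{lem:torsionlines}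
\begin{enumerate}
\item The section $Y_L$ is smooth if and only if $L$ is transverse to $E$.
\item The set $\mathcal T$ of torsion lines is countable, and the torsion lines transverse to $E$ are dense in $P^\vee$ for the classical topology. In particular there are infinitely many of them.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In coordinates $(u,v,y)$ we have $Y_L=\{f|_L(u,v)+g(y)=0\}$. A singular point has $\nabla g(y)=0$, so $y=0$, and $\nabla(f|_L)(u,v)=0$ with $(u,v)\ne0$, which means that $(u:v)$ is a multiple root of $f|_L$.

(2) The map $a\mapsto[a]-[a_0]$ identifies $E$ with $\mathrm{Pic}^0(E)\cong\mathbb C/\Lambda$ and $E_{\mathrm{tors}}$ with $\mathbb Q\Lambda/\Lambda$, which is countable and dense. A line is determined by the divisor that it cuts on $E$, so $\mathcal T$ is countable.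

If a line cuts out $a_1+a_2+a_3$, then $\sum_i([a_i]-[a_0])=\mathcal O_E(1)-3[a_0]=0$. So if two of the points are torsion, so is the third, and the line through two distinct torsion points is a torsion line. The lines tangent to $E$ form a curve in $P^\vee$, so the transverse lines form a dense open set. Let $L$ be transverse, through distinct points $a_1,a_2\in E$, and choose sequences of torsion points converging to $a_1$ and $a_2$. The line through two distinct points depends continuously on them, so the resulting torsion lines converge to $L$, and they are eventually transverse.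
\end{proof}

\section{One-cycles on $X$}\label{sec:cycles}

In this section all classes are taken in $\mathrm{CH}_1(X)_{\mathbb Q}$.

\subsection{Joins through a torsion point}

In Example~\ref{ex:two} one plane carried the relation from $E$ to $X$. For higher order we transport all of $\mathrm{Pic}(E)$ at once along the cone over $E$ with vertex $b$, which lies in $X$.

\begin{lemma}\label{lem:join}
If $a\in E_{\mathrm{tors}}$, then $[\overline{ab}]=o$ for all $b\in E'$.
\end{lemma}

\begin{proof}
Let $\varphi_b:E\to F(X)$ be the morphism $e\mapsto\overline{eb}$. The homomorphism $q_*p^*(\varphi_b)_*:\mathrm{Pic}(E)=\mathrm{CH}_0(E)\to\mathrm{CH}_1(X)_{\mathbb Q}$ sends $[e]$ to $[\overline{eb}]$. If $N[a]=N[a_0]$ with $N\geq1$, then $N[\overline{ab}]=N[\overline{a_0b}]=No$ by Lemma~\ref{lem:flex}, and we divide by $N$.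
\end{proof}

\subsection{The joins span}

To control all one-cycles on $X$ we dominate $X$ by a variety whose Chow groups we can compute. The equation $f(x)+g(y)=0$ separates: if $f(x)=-w^3$ and $g(y)=-z^3$, then rescaling $x$ by $z$ and $y$ by $-w$ produces a point of $X$. This leads to the triple covers of $P$ and $P'$ branched along $E$ and $E'$,
\[
S_f=\{f(x)+w^3=0\}\subset\mathbb P^3,\qquad S_g=\{g(y)+z^3=0\}\subset\mathbb P^3,
\]
which are smooth cubic surfaces because $E$ and $E'$ are smooth. Their product has very few one-cycles. The map to $X$ is undefined along $E\times E'$, and so everything else in $\mathrm{CH}_1(X)_{\mathbb Q}$ must come from blowing up this surface.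

\begin{proposition}\label{prop:span}
The group $\mathrm{CH}_1(X)_{\mathbb Q}$ is spanned by the classes $[\overline{ab}]$ with $a\in E$, $b\in E'$. Consequently $\sigma$ acts trivially on $\mathrm{CH}_1(X)_{\mathbb Q}$.
\end{proposition}

\begin{proof}
\emph{The map.} Consider
\[
\psi:S_f\times S_g\dashrightarrow X,\qquad((x:w),(y:z))\mapsto(zx:-wy).
\]
It lands in $X$ because $z^3f(x)-w^3g(y)=-z^3w^3+w^3z^3=0$. On $S_f$ we have $x\neq0$, since $x=0$ forces $w=0$; likewise $y\ne0$ on $S_g$. So $\psi$ is defined outside $\{w=z=0\}=E\times E'$. Near a point $(a,b)$ of $E\times E'$, work in affine charts $x_i=1$, $y_j=1$. The tangent plane of $S_f$ at $(a:0)$ is $\{df_a(x)=0\}$, on which $w$ does not vanish identically, so $w$ is a local coordinate on $S_f$ that cuts out $E$; the same holds for $z$ and $E'$. Let $\pi:B\to S_f\times S_g$ be the blow-up of $E\times E'$, with exceptional divisor $j:D\to B$ and projection $\pi_D:D\to E\times E'$. Locally $B$ is given by $wn=zm$ with $(m:n)\in\mathbb P^1$, and the formula $(nx:-my)$ defines a morphism that agrees with $\psi$ where $(m:n)=(w:z)$. Hence $\psi$ extends to a morphism $\tilde\psi:B\to X$, and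 $\tilde\psi$ maps the fiber of $D$ over $(a,b)$ isomorphically onto $\overline{ab}$ by $(m:n)\mapsto(na:-mb)$.

\emph{Surjectivity.} Let $(x:y)\in X$ with $f(x)\ne0$. Choose $w$ with $w^3=-f(x)$ and put $z=-w$. Then $z^3=f(x)=-g(y)$, so $((x:w),(y:z))\in S_f\times S_g$, and its image is $(-wx:-wy)=(x:y)$. So $\tilde\psi$ is dominant, hence surjective, and $\tilde\psi_*:\mathrm{CH}_1(B)_{\mathbb Q}\to\mathrm{CH}_1(X)_{\mathbb Q}$ is surjective by (C4). By (C2),
\[
\mathrm{CH}_1(B)=\pi^*\mathrm{CH}_1(S_f\times S_g)\oplus j_*\pi_D^*\mathrm{CH}_0(E\times E').
\]
The second summand is generated by the fibers of $D$, which map to the joins. It remains to show that the first summand maps into $\mathbb Q\,o$, since $o=[\overline{a_0b_0}]$ is the class of a join.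

\emph{One-cycles on the product.} The fourfold $S_f\times S_g$ is the blow-up of $\mathbb P^2\times S_g$ along six disjoint copies of $S_g$. By (C2) and $\mathrm{CH}_0(S_g)=\mathbb Z$, the group $\mathrm{CH}_1(S_f\times S_g)$ is generated by $[\mathrm{pt}]\times\mathrm{Pic}(S_g)$, $H\times[\mathrm{pt}]$ and the classes $e_i\times[\mathrm{pt}]$. By (C3) it is therefore generated by the classes $[C]\times[\mathrm{pt}]$ and $[\mathrm{pt}]\times[C']$, where $C\subset S_f$ and $C'\subset S_g$ are lines, and the points can be chosen freely.

\emph{The lines of $S_f$.} Let $a$ be any flex of $E$, with $f(ua+rv)=cr^3$ on its tangent line, $c\ne0$. The plane spanned by this tangent line and $(0:1)$ meets $S_f$ in $\{cr^3+w^3=0\}$, three distinct lines through $(a:0)$. Each of them meets the plane $\{w=0\}$ only at $(a:0)$, so the nine flexes give $27$ distinct lines. By (C3) every line of $S_f$ passes through a flex of $E$.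

\emph{Their images.} Let $C\subset S_f$ be a line through the flex $(a:0)$, and choose $(y:z)\in S_g$ with $z\neq0$. The curve $C\times\{(y:z)\}$ is disjoint from $E\times E'$, so $\pi^*$ of its class is the class of its preimage in $B$. On it, $\tilde\psi$ is the restriction of the linear map $(x:w)\mapsto(zx:-wy)$, which is injective since $z\ne0$ and $y\ne0$. So the image is a line of $X$ through $a$, of class $o$ by Lemma~\ref{lem:flex}. For $\{(x:w)\}\times C'$ choose $w\ne0$; the injective linear map $(y:z)\mapsto(zx:-wy)$ sends $C'$ to a line through a flex of $E'$, again of class $o$.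

This proves the first claim. The second follows because $\sigma$ maps each join to itself.
\end{proof}

\subsection{Graphs}

\begin{proposition}\label{prop:graph}
Let $\ell=\{(x,\tau x):x\in W\}\subset X$ be a graph. Let $a_1+a_2+a_3$ be the divisor cut on $E$ by $\mathbb P(W)$, and put $b_i=\tau a_i$. Then $b_i\in E'$ and
\[
3[\ell]=6o-\sum_{i=1}^3[\overline{a_ib_i}].
\]
\end{proposition}

\begin{proof}
By \eqref{eq:graph}, $g(b_i)=-f(a_i)=0$. Let $Q=\{(sx,t\tau x)\}\subset\mathbb P(W\oplus W')$, with $x\in\mathbb P(W)$ and $(s:t)\in\mathbb P^1$. It is the image of $\mathbb P(W)\times\mathbb P^1$ under the Segre embedding, hence a smooth quadric surface. On $Q$,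
\[
\Phi(sx,t\tau x)=s^3f(x)+t^3g(\tau x)=(s^3-t^3)f(x),
\]
which is not identically zero because $E$ contains no line. The factor $s^3-t^3$ vanishes on the three lines $\{(x,\zeta^k\tau x)\}=\sigma^k\ell$ of one ruling, and the factor $f(x)$ vanishes on the lines $\overline{a_ib_i}$ of the other ruling, with the multiplicities of the roots of $f|_W$. By (C1) and Lemma~\ref{lem:flex},
\[
[\ell]+[\sigma\ell]+[\sigma^2\ell]+\sum_i[\overline{a_ib_i}]=2h^3=6o .
\]
By Proposition~\ref{prop:span} the first three terms are equal.
\end{proof}

\begin{corollary}\label{cor:allo}
If $L$ is a torsion line, then every line $\ell\subset Y_L$ has $[\ell]=o$ in $\mathrm{CH}_1(X)_{\mathbb Q}$.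
\end{corollary}

\begin{proof}
We use Lemma~\ref{lem:types}. If $\ell=\overline{ab}$ is a join, then $a\in L\cap E$ is a torsion point and Lemma~\ref{lem:join} applies. If $\ell$ passes through a flex, Lemma~\ref{lem:flex} applies. If $\ell$ is a graph, then $\mathbb P(W)=L$, so the three points $a_i$ are torsion points. Lemma~\ref{lem:join} gives $[\overline{a_ib_i}]=o$ wherever the $b_i$ lie, and Proposition~\ref{prop:graph} gives $3[\ell]=3o$.
\end{proof}

\section{From one-cycles on $X$ to zero-cycles on $F(X)$}\label{sec:return}

The map $q_*p^*$ sends $[\ell]_F$ to $[\ell]$, and we have to go back. There is a map in the opposite direction, $p_*q^*:\mathrm{CH}_1(X)\to\mathrm{CH}^2(F(X))$, which sends a curve to the lines that meet it. It produces a surface class and not a point class, but the square of this surface class remembers the point. This section works for any smooth cubic fourfold until the last proposition.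

Let $I=(p\times p)_*(q\times q)^*[\Delta_X]\in\mathrm{CH}^2(F(X)\times F(X))$ be the incidence correspondence, supported on the pairs of lines that meet. Let $c_1,c_2$ be the Chern classes of $\mathcal S^\vee$ on $F(X)$. By Voisin \cite[Prop.~3.3]{VoisinChow} and Shen--Vial \cite[Prop.~17.4]{ShenVial} there is a relation in $\mathrm{CH}^4(F(X)\times F(X))_{\mathbb Q}$
\begin{equation}\label{eq:I2}
I^2=\alpha\,[\Delta_{F(X)}]+I\cdot A_1+A_2,\qquad\alpha\neq0,
\end{equation}
where $A_1$ and $A_2$ are polynomials in the pullbacks of $c_1,c_2$ under the two projections (in \cite{ShenVial}, $\alpha=2$). We also use Roitman's theorem: for a smooth projective variety $M$, the Albanese map is an isomorphism from the torsion subgroup of the group $\mathrm{CH}_0(M)_{\hom}$ of zero-cycles of degree zero onto the torsion subgroup of $\mathrm{Alb}(M)$.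

\begin{lemma}\label{lem:reduction}
For lines $\ell,\ell'$ on a smooth cubic fourfold $X$, we have $[\ell]_F=[\ell']_F$ in $\mathrm{CH}_0(F(X))$ if and only if $[\ell]=[\ell']$ in $\mathrm{CH}_1(X)_{\mathbb Q}$.
\end{lemma}

\begin{proof}
For the direct implication apply $q_*p^*$. For the converse, let $\iota_\ell:F(X)\to F(X)\times F(X)$ be the inclusion of $\{\ell\}\times F(X)$. The pullback $\iota_\ell^*$ is a ring homomorphism. It sends $[\Delta_{F(X)}]$ to $[\ell]_F$, the classes $\mathrm{pr}_1^*c_i$ to $0$, the classes $\mathrm{pr}_2^*c_i$ to $c_i$, and $I$ to $S_\ell=I_*[\ell]_F=\mathrm{pr}_{2*}(\mathrm{pr}_1^*[\ell]_F\cdot I)$. So \eqref{eq:I2} gives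
\[
\alpha[\ell]_F=S_\ell^2-S_\ell\cdot R_1(c_1,c_2)-R_2(c_1,c_2)\quad\text{in }\mathrm{CH}_0(F(X))_{\mathbb Q},
\]
with polynomials $R_1,R_2$ that do not depend on $\ell$.

Next we compute $S_\ell$. The class $(1\times q)^*[\Delta_X]$ on $X\times\mathcal L$ is the transposed graph of $q$, which acts as $q^*$. The projection formula for $q\times1:\mathcal L\times\mathcal L\to X\times\mathcal L$ shows that $(q\times q)^*[\Delta_X]$ acts on $\mathrm{CH}(\mathcal L)$ as $q^*q_*$, and the projection formula for $p\times p$ then gives $I_*=p_*q^*q_*p^*$. Hence $S_\ell=p_*q^*[\ell]$, and its class with rational coefficients depends only on $[\ell]\in\mathrm{CH}_1(X)_{\mathbb Q}$. As $\alpha\ne0$, the equality $[\ell]=[\ell']$ implies that $[\ell]_F-[\ell']_F$ is torsion. Since $F(X)$ is simply connected, $\mathrm{Alb}(F(X))=0$, so $\mathrm{CH}_0(F(X))_{\hom}$ is torsion free by Roitman's theorem, and $[\ell]_F=[\ell']_F$.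
\end{proof}

Rational coefficients entered four times: in the division by $N$ in Lemma~\ref{lem:join}, in (C4), in the division by $3$ in Corollary~\ref{cor:allo}, and in \eqref{eq:I2}. Roitman's theorem removes all denominators at once.

\begin{proposition}\label{prop:if}
Let $X$ be as in Theorem~\ref{thm:main} and let $L$ be a torsion line. Then $F(Y_L)$ is a constant cycle surface, and all its points have class $o_F$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dim}, $F(Y_L)$ is a surface. For $\ell\subset Y_L$, Corollary~\ref{cor:allo} gives $[\ell]=o=[\overline{a_0b_0}]$ in $\mathrm{CH}_1(X)_{\mathbb Q}$, so $[\ell]_F=[\overline{a_0b_0}]_F=o_F$ by Lemma~\ref{lem:reduction}.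
\end{proof}

By Lemma~\ref{lem:torsionlines} there are infinitely many torsion lines $L$ with $Y_L$ smooth, and by Lemma~\ref{lem:dim} the sections $Y_L$ are pairwise distinct. Together with Proposition~\ref{prop:if}, this answers the question of the introduction in the affirmative.

\section{Constant cycle surfaces force torsion}\label{sec:converse}

\begin{proposition}\label{prop:onlyif}
Let $a\in E$. If all points of the curve $\varphi(\{a\}\times E')$ have the same class in $\mathrm{CH}_0(F(X))$, then $a\in E_{\mathrm{tors}}$. In particular, if $F(Y_L)$ is a constant cycle surface, then $L$ is a torsion line.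
\end{proposition}

The second statement follows from the first because $\varphi(\{a\}\times E')\subset F(Y_L)$ for $a\in L\cap E$.

We need an invariant that detects $\delta=[a]-[a_0]\in\mathrm{Pic}^0(E)$ from the classes of the joins. A single join is not enough: $[\overline{ab_0}]_F=o_F$ for every $a$. The Abel--Jacobi invariant of the one-cycle $\overline{ab}-\overline{a_0b}$ on $X$ is of no use either, since it lies in a torus built from $H^5(X)=0$. So we treat the one-cycles for all $b$ together, as one cycle $Z$ on $E'\times X$, whose $H^5$ is $H^1(E')\otimes H^4(X)$. The hypothesis will make a multiple of $Z$ supported on finitely many fibers $\{\beta\}\times X$. Such a cycle can still have a nonzero Abel--Jacobi invariant, but only one that comes from $H^1(E')\otimes(\text{Hodge classes})$. We therefore divide by the Hodge classes, and we must show that $\delta$ is still visible in the quotient. This is where the symplectic form enters.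

\subsection{The symplectic form on the surface of joins}

Let $z_0,\dots,z_5$ be the coordinates $x_0,x_1,x_2,y_0,y_1,y_2$ and $\Omega=\sum_i(-1)^iz_i\,dz_0\wedge\dots\wedge\widehat{dz_i}\wedge\dots\wedge dz_5$. The residue $\omega=\mathrm{Res}(\Omega/\Phi^2)\in H^4(X,\mathbb C)$ generates $H^{3,1}(X)$ (Griffiths), and $\omega_F=p_*q^*\omega$ generates $H^{2,0}(F(X))$ and is represented by a symplectic form (Beauville--Donagi), which we also denote by $\omega_F$.

\begin{lemma}\label{lem:form}
The holomorphic $2$-form $\varphi^*\omega_F$ on $E\times E'$ is not zero.
\end{lemma}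

\begin{proof}
We show that the joins are the fixed locus of a symplectic automorphism. Let $\sigma_F$ be the automorphism of $F(X)$ induced by $\sigma$.

\emph{$\sigma_F$ preserves $\omega_F$.} We have $\sigma^*\Phi=\Phi$. Each term of $\Omega$ contains exactly three factors $y_j$ or $dy_j$, so $\sigma^*\Omega=\zeta^3\Omega=\Omega$. The residue is natural for automorphisms of the pair $(\mathbb P^5,X)$, so $\sigma^*\omega=\omega$. The automorphism $\sigma$ lifts to $\mathcal L$ compatibly with $p$ and $q$, so $\sigma_F^*\,p_*q^*\omega=p_*q^*\sigma^*\omega=\omega_F$. A holomorphic form on $F(X)$ is determined by its class, so the form itself is invariant. (Here it matters that the six variables split as $3+3$.)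

\emph{The fixed locus.} If $\ell=\mathbb P(U)$ is $\sigma$-stable, then $U$ is spanned by eigenvectors of $\sigma$, whose eigenspaces are $V$ and $V'$. So $\ell$ lies in $P$, lies in $P'$, or meets both. The first two cases are impossible for a line of $X$, and in the third $\ell$ is a join. Hence $\mathrm{Fix}(\sigma_F)=\varphi(E\times E')$ as sets. The map $\varphi$ is a closed embedding: followed by the Pl\"ucker embedding it sends $(a,b)$ to $a\wedge b\in\mathbb P(V\otimes V')\subset\mathbb P(\wedge^2(V\oplus V'))$, which is the Segre embedding of $P\times P'$.

\emph{Nondegeneracy.} An automorphism of finite order is linear in suitable local coordinates at a fixed point (average a chart over the group). So $\mathrm{Fix}(\sigma_F)$ is a submanifold whose tangent space at $\ell$ is the invariant part of $\Theta=T_\ell F(X)$. It coincides with the submanifold $\varphi(E\times E')$, so $d\varphi$ maps the tangent space of $E\times E'$ isomorphically onto $\Theta^\sigma$. If $\xi,\xi'\in\Theta$ are eigenvectors with eigenvalues $\chi,\chi'$, then $\omega_F(\xi,\xi')=\chi\chi'\,\omega_F(\xi,\xi')$. So $\Theta^\sigma$ is orthogonal to the other eigenspaces,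 and since $\omega_F$ is nondegenerate on $\Theta$, it is nondegenerate on $\Theta^\sigma$.
\end{proof}

\subsection{A homomorphism with finite kernel}

We recall the Abel--Jacobi formalism. Let $\mathsf H$ be a Hodge structure of odd weight $2k-1$ on a lattice $\mathsf H_{\mathbb Z}$, and put $J(\mathsf H)=\mathsf H_{\mathbb C}/(F^k\mathsf H_{\mathbb C}+\mathsf H_{\mathbb Z})$. Since $\mathsf H_{\mathbb C}=F^k\oplus\overline{F^k}$, the map $\mathsf H_{\mathbb R}\to\mathsf H_{\mathbb C}/F^k$ is an isomorphism of real vector spaces, so $J(\mathsf H)$ is a complex torus with underlying real torus $\mathsf H_{\mathbb R}/\mathsf H_{\mathbb Z}$. A morphism of Hodge structures $\gamma$ of type $(r,r)$ induces a holomorphic homomorphism $\gamma_J$ of tori. For a smooth projective variety $M$ there is the Abel--Jacobi map $\mathrm{AJ}:\mathrm{CH}^k(M)_{\hom}\to J(H^{2k-1}(M))$ on homologically trivial cycles. It commutes with correspondences: $\mathrm{AJ}(\Gamma_*\xi)=(\Gamma_*)_J\,\mathrm{AJ}(\xi)$. For a curve it is the isomorphism $\mathrm{Pic}^0(E)\cong J(E):=J(H^1(E))$.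

By the Lefschetz hyperplane theorem and Poincar\'e duality, $H^*(X,\mathbb Z)$ is torsion free and vanishes in odd degrees. So the K\"unneth formula gives $H^5(E'\times X,\mathbb Z)=H^1(E',\mathbb Z)\otimes H^4(X,\mathbb Z)$. Let
\[
\Gamma=\{(e,b,x):x\in\overline{eb}\}\subset E\times E'\times X .
\]
It is the pullback of $\mathcal L$ under $\varphi$, so $p_\Gamma:\Gamma\to E\times E'$ is a $\mathbb P^1$-bundle; let $q_\Gamma:\Gamma\to X$ be the projection. As $\Gamma$ has codimension $3$, it induces a morphism of Hodge structures of type $(2,2)$
\[
\Gamma_*:H^1(E,\mathbb Z)\to H^1(E',\mathbb Z)\otimes H^4(X,\mathbb Z).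
\]
Let $\mathrm{Hdg}=H^4(X,\mathbb Z)\cap H^{2,2}(X)$ be the lattice of Hodge classes and $T=H^4(X,\mathbb Z)/\mathrm{Hdg}$. It is torsion free, since a class with a nonzero multiple in $H^{2,2}$ lies in $H^{2,2}$, and it carries the quotient Hodge structure. Let $\epsilon:H^1(E')\otimes H^4(X)\to H^1(E')\otimes T$ be the quotient map and $\gamma=\epsilon\circ\Gamma_*$.

\begin{lemma}\label{lem:kernel}
The homomorphism $\gamma_J:J(E)\to J(H^1(E')\otimes T)$ has finite kernel.
\end{lemma}

\begin{proof}
First we show that $\gamma\ne0$. For $\alpha\in H^1(E,\mathbb C)$ and $\eta\in H^1(E',\mathbb C)$, the projection formula and the compatibility of fiber integration with base change, $p_{\Gamma*}q_\Gamma^*\omega=\varphi^*p_*q^*\omega$, give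
\begin{equation}\label{eq:pairing}
\int_{E'\times X}\Gamma_*\alpha\cup\eta\cup\omega=\pm\int_\Gamma p_\Gamma^*(\alpha\cup\eta)\cup q_\Gamma^*\omega=\pm\int_{E\times E'}\alpha\cup\eta\cup\varphi^*\omega_F .
\end{equation}
Let $dt$ and $dt'$ be nonzero holomorphic $1$-forms on $E$ and $E'$. By Lemma~\ref{lem:form}, $\varphi^*\omega_F=\kappa\,dt\wedge dt'$ with a constant $\kappa\ne0$, so the right side of \eqref{eq:pairing} is nonzero for $\alpha=d\bar t$ and $\eta=d\bar t'$. If $\gamma$ were zero, we could write $\Gamma_*\alpha=\sum_i\eta_i\otimes\nu_i$ with $\nu_i\in\mathrm{Hdg}\otimes\mathbb C$. The left side would be $\sum_i\int_{E'}\eta_i\cup\eta\cdot\int_X\nu_i\cup\omega$, and this vanishes because $\nu_i\cup\omega$ has type $(5,3)$ on a fourfold. So $\gamma\ne0$.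

On real tori, $\gamma_J$ is induced by the linear map $\gamma_{\mathbb R}\neq0$, whose image is not contained in a lattice, so $\gamma_J\ne0$. Its kernel is a proper closed analytic subset of the elliptic curve $J(E)$, hence finite.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:onlyif}}

We use the Bloch--Srinivas principle \cite[Thm.~10.19]{VoisinBook} in the following form. Let $Z\in\mathrm{CH}^k(E'\times X)$ satisfy $Z|_{\{b\}\times X}=0$ in $\mathrm{CH}^k(X)$ for every $b\in E'$. Then there is an integer $N\ge1$ such that $NZ$ is the class of a cycle supported on finitely many fibers $\{\beta\}\times X$.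

Let $\delta=[a]-[a_0]$ and $Z=\Gamma_*\delta\in\mathrm{CH}^3(E'\times X)$. It is homologically trivial because $\delta$ is. Explicitly $Z=[\Gamma_a]-[\Gamma_{a_0}]$, where $\Gamma_e=\{(b,x):x\in\overline{eb}\}$ is a $\mathbb P^1$-bundle over $E'$, so $Z|_{\{b\}\times X}=[\overline{ab}]-[\overline{a_0b}]$. By hypothesis and Lemma~\ref{lem:flex},
\[
[\overline{ab}]_F=[\overline{ab_0}]_F=o_F=[\overline{a_0b}]_F\qquad(b\in E').
\]
Applying $q_*p^*$ we get $Z|_{\{b\}\times X}=0$ in $\mathrm{CH}_1(X)$, with integral coefficients. So there are $N\ge1$, points $\beta_j\in E'$ and classes $Z_j\in\mathrm{CH}^2(X)$ with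
\[
NZ=\sum_j[\beta_j]\times Z_j=\sum_j([\beta_j]-[b_0])\times Z_j+[b_0]\times Z',\qquad Z'=\sum_jZ_j .
\]
We compute $\epsilon_J\,\mathrm{AJ}(NZ)$ in two ways.

The cohomology class of $NZ$ is $[\mathrm{pt}]\otimes[Z']$, and it vanishes, so $Z'$ is homologically trivial on $X$. Then $\mathrm{AJ}([b_0]\times Z')$ is the image of $\mathrm{AJ}(Z')\in J(H^3(X))=0$ under the map induced by the inclusion of $\{b_0\}\times X$, so it is zero. The cycle $([\beta_j]-[b_0])\times Z_j$ is the image of $[\beta_j]-[b_0]$ under the correspondence $[\Delta_{E'}]\times Z_j$ from $E'$ to $E'\times X$, which acts on $H^1(E')$ by $\eta\mapsto\eta\otimes[Z_j]$. Since $[Z_j]\in\mathrm{Hdg}$, the composite of this map with $\epsilon$ is zero, so $\epsilon_J$ kills the Abel--Jacobi class of this cycle. Hence $\epsilon_J\,\mathrm{AJ}(NZ)=0$.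

On the other hand, $\epsilon_J\,\mathrm{AJ}(NZ)=\epsilon_J(\Gamma_*)_J\,\mathrm{AJ}(N\delta)=\gamma_J(N\delta)$, where we identify $\mathrm{Pic}^0(E)$ with $J(E)$. So $N\delta$ lies in the kernel of $\gamma_J$, which is a finite group by Lemma~\ref{lem:kernel}. Therefore $\delta$ is torsion and $a\in E_{\mathrm{tors}}$. \qed

\section{Density, orders, and the end of the proof}\label{sec:end}

The torsion lines are dense in $P^\vee$, and almost every line of $X$ has a projection to $P$ that is a point of $P^\vee$. To pull density back along this projection we need it to be an open map, at least on a dense open set.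

\begin{proposition}\label{prop:dense}
The union of the surfaces $F(Y_L)$, $L\in\mathcal T$, is dense in $F(X)$ for the classical topology.
\end{proposition}

\begin{proof}
Let $F^\circ\subset F(X)$ be the set of graphs. Its complement $p(q^{-1}(E\cup E'))$ is closed, and by Lemmas~\ref{lem:types} and~\ref{lem:flex} it is the union of $\varphi(E\times E')$ and eighteen surfaces. So $F^\circ$ is a nonempty Zariski open subset of the smooth irreducible fourfold $F(X)$. On $F^\circ$ the projection $\mathcal S\to V\otimes\mathcal O$ is injective in every fiber, so sending a graph to $\mathbb P(W)$ defines a morphism $\rho:F^\circ\to P^\vee$. A graph lies in $Y_L$ exactly when $\mathbb P(W)=L$, so $\rho^{-1}(L)=F(Y_L)\cap F^\circ$, which has dimension at most $2$ by Lemma~\ref{lem:dim}. Hence the image of $\rho$ has dimension at least $4-2=2$, and $\rho$ is dominant.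

By generic smoothness in characteristic zero, there is a nonempty Zariski open set $F^{\circ\circ}\subset F^\circ$ on which $d\rho$ is surjective. There $\rho$ is a submersion of complex manifolds, hence open for the classical topology. Let $O\subset F(X)$ be a nonempty set that is open in the classical topology. Then $O\cap F^{\circ\circ}$ is nonempty, since a nonempty Zariski open subset of an irreducible variety is dense in the classical topology. Its image under $\rho$ is open and nonempty, so it contains a torsion line $L$ by Lemma~\ref{lem:torsionlines}. Thus $O$ meets $F(Y_L)$.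
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) The two implications are Propositions~\ref{prop:if} and~\ref{prop:onlyif}. The statement for lines in $P'$ follows by exchanging $(f,x)$ and $(g,y)$.

(2) Lemma~\ref{lem:torsionlines} shows that $\mathcal T$ is countably infinite and dense, and that $Y_L$ is smooth for infinitely many $L\in\mathcal T$. Lemma~\ref{lem:dim} excludes common components. Proposition~\ref{prop:if} identifies the common class $o_F$, and Proposition~\ref{prop:dense} gives the density of the union.

(3) The sections $Y_L$, $L\in\mathcal T$, are infinitely many and pairwise distinct. If the orders of the surfaces $F(Y_L)$ were bounded, some order $N$ would occur infinitely often, which contradicts (K3).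
\end{proof}

\begin{thebibliography}{9}

\bibitem{Huang}
Jiexiang Huang, \emph{Constant cycle surfaces on Fano varieties of cubic fourfolds}, arXiv:2606.18253 (2026).

\bibitem{ShenVial}
Shen and Vial, \emph{The Fourier transform for certain hyperk\"ahler fourfolds}, Mem. AMS 240 (2016).

\bibitem{VoisinChow}
Voisin, \emph{On the Chow ring of certain algebraic hyper-K\"ahler manifolds}, Pure Appl. Math. Q. 4 (2008).

\bibitem{VoisinBook}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry II}.

\end{thebibliography}
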